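\title{Torsion-free word automatic groups are virtually abelian}

\begin{abstract}
A group is word automatic if its elements can be written as strings so that
finite automata recognize the domain and the graph of the multiplication. We
prove that every torsion-free word automatic group has an abelian subgroup of
finite index and finite rank, which answers a question posed by Nies and
Stephan. More generally, every word automatic group has a normal subgroup of
finite index that is an extension of a locally finite group by a torsion-free
abelian group of finite rank. The proof makes the theorem of Nies and Thomas on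
finitely generated subgroups uniform and then passes to a limit. We give two
proofs of the uniform statement: one counts strings, the other applies the
structure theorem for approximate groups.
\end{abstract}

\section{Introduction}\label{sec:intro}

A finite automaton reads its input once, from left to right, with bounded
memory. Binary addition is a computation of this kind: write $x$, $y$ and $z$
above one another, least significant digit first, and check $x+y=z$ column by
column, remembering only the carry. Word automatic groups are the groups whose
multiplication can be checked in this way.

Let $\Sigma$ be a finite alphabet and $\Diamond\notin\Sigma$ a filler symbol.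
The \emph{stack} of strings $w_1,\dots,w_n\in\Sigma^*$ is obtained by padding
them on the right with $\Diamond$ to the length of the longest one and writing
them on top of each other. It is a string over $(\Sigma\cup\{\Diamond\})^n$,
whose letters we call \emph{columns}. A relation $R\subseteq(\Sigma^*)^n$ is
\emph{regular} if a finite automaton recognizes the set of stacks of the tuples
in $R$. A structure in a finite signature is \emph{word automatic} (or
\emph{FA-presentable}) if it is isomorphic to a structure whose domain is a
regular language and whose atomic relations are regular; a function is
represented by its graph. A group $G$ is word automatic if $(G,\cdot)$ is, so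
that the relation in question is $\{(x,y,z):xy=z\}$.

How far from abelian can such a group be? Call a group \emph{virtually abelian}
if it has an abelian subgroup of finite index. Nies and Thomas proved the
following theorem, which we use as a black box.

\begin{theorem}[Nies--Thomas]\label{thm:NT}
Every finitely generated subgroup of a word automatic group is virtually
abelian.
\end{theorem}

The whole group need not be virtually abelian. Fix an odd prime $p$ and
consider groups of exponent $p$ that satisfy the law $[[x,y],z]=e$ and are
generated by a sequence of distinct elements $x_0,x_1,\dots$. The group $E_p$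
is such a group in which $[x_i,x_k]=z$ for all $i<k$, for a fixed element
$z\ne e$. The group $H_p$ is such a group in which $[x_i,x_k]=z_k$ for $i<k$,
where the $z_k$ form a basis of the center. It is known that $E_p$ and $H_p$
are word automatic and have no abelian subgroup of finite index. Both are
torsion groups, and this leads to the problem posed by Nies and
Stephan~\cite{NS}:

\begin{quote}
\emph{Does every torsion-free word automatic group have an abelian subgroup of
finite index?}
\end{quote}

The obvious torsion-free analogs of $E_p$ and $H_p$ are excluded by
Theorem~\ref{thm:NT}. If $[x,y]=z$ is central of infinite order, then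
$[x^k,y^k]=z^{k^2}\neq e$ for all $k\ge1$, whereas an abelian subgroup of
finite index in $\langle x,y\rangle$ would contain $x^k$ and $y^k$ for some
$k\ge1$. This suggests the answer yes. But Theorem~\ref{thm:NT} alone does not
give it. A torsion-free word automatic group need not be finitely generated
(Example~\ref{ex:dyadic}), and a torsion-free group whose finitely generated
subgroups are all virtually abelian need not be virtually abelian, because the
index can grow with the subgroup (Example~\ref{ex:Kinf}). The automaton has to
be used a second time, to bound this index. The answer is indeed yes.

\begin{theorem}\label{thm:A}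
Every torsion-free word automatic group $G$ has an abelian subgroup of finite
index, and this subgroup has finite rank.
\end{theorem}

The abelian subgroup can be chosen canonically, and the choice reduces the
description of torsion-free word automatic groups to that of abelian groups
with finitely many distinguished automorphisms.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] Let $G$ be torsion-free and word automatic. Then $G$ has a largest
abelian subgroup $C$ of finite index, that is, one containing all other abelian
subgroups of finite index. It is normal and of finite rank $r$, and
$C_G(C)=C$, so $G/C$ embeds in $GL_r(\mathbb Q)$. Moreover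
$C=C_G(m_1,\dots,m_r)$ for suitable $m_1,\dots,m_r\in C$; in particular $C$ is
a regular subset of any word automatic presentation of $G$.
\item[(2)] A torsion-free group $G$ is word automatic if and only if it has a
normal abelian subgroup $C$ of finite index and of finite rank such that the
structure $(C;\cdot,\varphi_1,\dots,\varphi_k)$ is word automatic, where
$\varphi_i(c)=t_ict_i^{-1}$ and $t_1,\dots,t_k$ is a transversal of $C$ in $G$.
\item[(3)] There is no uniform bound on the index in Theorem~\ref{thm:A}: for
each $n\ge1$ there is a torsion-free word automatic group all of whose abelian
subgroups have index at least $n$.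
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is the torsion-free case of a statement about all word
automatic groups. Recall that a group is \emph{locally finite} if each of its
finite subsets generates a finite subgroup.

\begin{theorem}\label{thm:C}
Every word automatic group $G$ has a normal subgroup $M$ of finite index such
that the torsion elements of $M$ form a locally finite subgroup $T$, normal in
$G$, and $M/T$ is torsion-free abelian of finite rank. If all locally finite
normal subgroups of $G$ are finite (for instance, if the orders of the finite
subgroups of $G$ are bounded), then $G$ has an abelian subgroup of finite index.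
\end{theorem}

The groups $E_p$ and $H_p$ show that the hypothesis in the last sentence cannot
be omitted.

The proof of Theorem~\ref{thm:C} has a local step and a limit step. The local
step, Proposition~\ref{prop:local}, exhausts $G$ by sets that are covered by a
bounded number of cosets of finite-by-abelian subgroups of bounded rank. It
rests on one property of the automaton: a product is at most a bounded number
of letters longer than its factors. Counting strings then bounds the rank of
the free abelian subgroups of $G$ (Section~\ref{sec:rank}), and bounded rank
forces bounded index (Section~\ref{sec:index}). The limit step is a diagonal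
argument (Section~\ref{sec:limit}). Section~\ref{sec:klein} shows the link
between rank and index in powers of the Klein bottle group and proves
Theorem~\ref{thm:B}(3); Section~\ref{sec:largest} proves the rest of
Theorem~\ref{thm:B}. Section~\ref{sec:approx} gives a second proof of the local
step, through the structure theorem for approximate groups of Breuillard, Green
and Tao~\cite{BGT}.

\section{Conventions and first examples}\label{sec:prelim}

\subsection*{Groups}
We write $e$ for the identity, $[x,y]=x^{-1}y^{-1}xy$, $F'$ for the commutator
subgroup and $Z(F)$ for the center of $F$, and $C_G(S)$ for the set of elements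
of $G$ that commute with every element of $S$. The following textbook facts are
used freely. A subgroup $B$ of finite index in $F$ has finitely many
conjugates, so their intersection, the \emph{core} of $B$, is a normal subgroup
of finite index. Every $g\in F$ has a power $g^k\in B$ with $k\ge1$. If $F$ is
finitely generated, so is $B$. A finitely generated abelian group is the direct
product of a finite group and some $\mathbb Z^s$.

Elements $a_1,\dots,a_r$ of a torsion-free abelian group $A$ are
\emph{independent} if $a_1^{k_1}\cdots a_r^{k_r}=e$ holds only for
$k_1=\dots=k_r=0$. The \emph{rank} of $A$ is the size of a maximal independent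
set. It equals the dimension of the $\mathbb Q$-vector space
$A\otimes\mathbb Q$, in which $A$ embeds. If $a_1,\dots,a_r$ is a maximal
independent set, then every $a\in A$ has a power $a^k$, $k\ge1$, in
$\langle a_1,\dots,a_r\rangle$. A subgroup of finite index has the same rank as
$A$. For example, $\mathbb Z[1/2]$ has rank $1$ and is not finitely generated.

\begin{theorem}[Schur]\label{thm:schur}
If $F/Z(F)$ is finite, then $F'$ is finite.
\end{theorem}

\subsection*{Regular relations}
Automata may be nondeterministic; this does not change the class of languages
recognized. We pad to the length of the longest string. If one allowed further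
columns consisting only of $\Diamond$, the notion of a regular relation would
be the same: to delete such columns, declare a state accepting when an
accepting state can be reached from it by reading all-$\Diamond$ columns, and
intersect with the regular set of strings that have no such column. The basic
tool for recognizing regular relations is the following.

\begin{theorem}[Khoussainov--Nerode]\label{thm:KN}
In a word automatic structure, every relation that is first-order definable
with parameters is regular.
\end{theorem}

It extends from elements to tuples.

\begin{lemma}\label{lem:tuples}
Let $\mathcal A$ be a structure with regular domain $D\subseteq\Sigma^*$ and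
regular atomic relations, and let $m\ge1$. Represent each tuple in $D^m$ by its
stack. The set of these stacks is regular. If $R\subseteq(D^m)^l$ is definable
with parameters in $\mathcal A$ as a relation of arity $lm$, then $R$ is
regular as an $l$-ary relation on stacks.
\end{lemma}

\begin{proof}
The set of stacks is regular by Theorem~\ref{thm:KN}, applied to the relation
$D^m$. Let $\Box$ be the filler symbol for the alphabet
$(\Sigma\cup\{\Diamond\})^m$. In a stack of $l$ stacks of $m$-tuples, replace
each $\Box$ by a column of $m$ symbols $\Diamond$. The result is the stack of
the $lm$ strings involved. So an automaton can check that its input is a stack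
of $l$ stacks of $m$-tuples, which is a regular condition on each row, and at
the same time run the automaton for the $lm$-ary relation $R$ on the input
translated letter by letter.
\end{proof}

\begin{example}[the integers]\label{ex:Z}
Write an integer as a sign in $\{+,-\}$ followed by the binary digits of its
absolute value, least significant digit first and with last digit $1$; the
integer $0$ is the string $+$. The first column of a stack shows the three
signs. For the patterns $(+,+,-)$ and $(-,-,+)$ the equation $x+y=z$ fails. For
each other pattern it says that one of the three absolute values is the sum of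
the other two, and an automaton checks this by reading $\Diamond$ as $0$ and
storing the carry. So $(\mathbb Z,+)$ is word automatic, and by
Lemma~\ref{lem:tuples} so is $(\mathbb Z^r,+)$.
\end{example}

\begin{example}[a group that is not finitely generated]\label{ex:dyadic}
Each $x\in\mathbb Z[1/2]$ is uniquely $a+\sum_{i=1}^kd_i2^{-i}$ with
$a\in\mathbb Z$, $d_i\in\{0,1\}$, and $k=0$ or $d_k=1$. Represent $x$ by the
stack of the string for $a$ and the string $d_1\cdots d_k$. To check
$x+x'=x''$, an automaton guesses the carry $c_0\in\{0,1\}$ out of the fractional
parts and checks $a+a'+c_0=a''$, a regular relation by Theorem~\ref{thm:KN}. In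
parallel it guesses the carry $c_i$ into position $i$, checks
$d_i+d_i'+c_i=d_i''+2c_{i-1}$, and requires the last carry to be $0$. So
$\mathbb Z[1/2]$ is word automatic.
\end{example}

\begin{example}[a torsion group]\label{ex:Z2}
Represent the elements of $\bigoplus_{i\ge1}\mathbb Z/2$ by the strings over
$\{0,1\}$ that do not end in $0$. Addition is checked column by column, without
carry. So this group is word automatic.
\end{example}

\section{Powers of the Klein bottle group}\label{sec:klein}

The Klein bottle group is the semidirect product
$\mathsf K=\mathbb Z\rtimes\mathbb Z$ in which the generator of the second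
factor acts on the first by $-1$:
\[
(a,b)(c,d)=(a+(-1)^bc,\;b+d),\qquad (a,b)^{-1}=(-(-1)^ba,\,-b).
\]
Its powers show what has to be bounded and what bounds it.

\begin{proposition}\label{prop:klein}
For each $n\ge1$ the group $\mathsf K^n$ is torsion-free and word automatic.
The subgroup $C_n=(\mathbb Z\times2\mathbb Z)^n\cong\mathbb Z^{2n}$ has index
$2^n$ and contains every abelian subgroup of finite index of $\mathsf K^n$.
\end{proposition}

\begin{proof}
The second coordinate of $(a,b)^k$ is $kb$, and $(a,0)^k=(ka,0)$. So $\mathsf K$
is torsion-free, and so is $\mathsf K^n$. The equation $(a,b)(c,d)=(u,v)$ holds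
if and only if $v=b+d$ and either $b$ is even and $u=a+c$, or $b$ is odd and
$u+c=a$. Since $b$ is even if and only if $\exists w\,(b=w+w)$, the
multiplication of $\mathsf K^n$ is definable in $(\mathbb Z,+)$, and
$\mathsf K^n$ is word automatic by Example~\ref{ex:Z} and
Lemma~\ref{lem:tuples}.

For even $b$ the product formula is addition of pairs, so
$\mathbb Z\times2\mathbb Z$ is a subgroup isomorphic to $\mathbb Z^2$. It is
the kernel of the map $(a,b)\mapsto b\bmod2$, so it has index $2$ in
$\mathsf K$, and $C_n$ has index $2^n$ in $\mathsf K^n$. For even $d$,
\begin{equation}\label{eq:conj}
(a,b)(c,d)(a,b)^{-1}=(a+(-1)^bc,\;b+d)\,(-(-1)^ba,\,-b)=((-1)^bc,\;d).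
\end{equation}
Let $B$ be abelian of finite index in $\mathsf K^n$, let $g\in B$ have
coordinates $(a_i,b_i)$, and fix $i$. Some power of the element with
$i$-th coordinate $(1,0)$ and trivial other coordinates lies in $B$; its $i$-th
coordinate is $(c,0)$ with $c\ge1$. It commutes with $g$, so $(-1)^{b_i}c=c$ by
\eqref{eq:conj}, and $b_i$ is even. Hence $g\in C_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
An abelian subgroup of $\mathsf K^n$ has infinite index or lies in $C_n$. In
both cases its index is at least $2^n\ge n$.
\end{proof}

\begin{example}\label{ex:Kinf}
Let $\mathsf K^{(\infty)}$ be the group of sequences in $\mathsf K$ with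
finitely many nontrivial terms. It is torsion-free. Each finitely generated
subgroup lies in some $\mathsf K^n$ and is therefore virtually abelian. If
$B\le\mathsf K^{(\infty)}$ were abelian of finite index $m$, then
$B\cap\mathsf K^n$ would have index at most $m$ in $\mathsf K^n$, so that
$2^n\le m$ for all $n$. Thus $\mathsf K^{(\infty)}$ satisfies the conclusion of
Theorem~\ref{thm:NT} and is not virtually abelian.
\end{example}

Formula \eqref{eq:conj} explains why the index grows. An element of
$\mathsf K^n$ with coordinates $(a_i,b_i)$ acts on $C_n\cong\mathbb Z^{2n}$ by
the diagonal matrix with entries $(-1)^{b_1},1,\dots,(-1)^{b_n},1$. So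
$\mathsf K^n/C_n$ is a finite subgroup of $GL_{2n}(\mathbb Z)$, and it can be
large only because the rank $2n$ is large. This is the plan of the proof: show
that a word automatic group cannot contain $\mathbb Z^r$ for all $r$, which
already excludes $\mathsf K^{(\infty)}$, and show that finite subgroups of
$GL_r(\mathbb Z)$ have order bounded in terms of $r$.

\section{Lengths bound the rank}\label{sec:rank}

From now on $G$ is a word automatic group, identified with a regular language
$D\subseteq\Sigma^*$. In particular $G$ is countable. Let $q$ be the number of
states of an automaton for the graph of the multiplication. We write $\ell(x)$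
for the length of the string $x$ and put $B_n=\{x\in G:\ell(x)\le n\}$. Padding
to length $n$ embeds $B_n$ in $(\Sigma\cup\{\Diamond\})^n$, so
\begin{equation}\label{eq:ball}
|B_n|\le(|\Sigma|+1)^n .
\end{equation}

In Example~\ref{ex:Z} a sum is at most one letter longer than its longer
summand. The same holds in general, with $q$ in place of $1$.

\begin{lemma}\label{lem:length}
If $xy=z$ in $G$, then each of $\ell(x),\ell(y),\ell(z)$ exceeds the maximum of
the other two by at most $q$. Consequently:
\begin{enumerate}
\item[(a)] $\ell(x^{-1})\le\max(\ell(x),\ell(e))+q$ for all $x\in G$;
\item[(b)] if $m\ge\ell(e)$ and $k\ge0$, then every product of at most $2^k$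
elements of $B_m$ lies in $B_{m+kq}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose $\ell(z)>\max(\ell(x),\ell(y))+q$. Then the stack of $(x,y,z)$ ends with
more than $q$ columns of the form $(\Diamond,\Diamond,\sigma)$ with
$\sigma\in\Sigma$. An accepting run visits some state twice while reading these
columns. Repeating the columns read between the two visits gives an accepted
string, which is the stack of $(x,y,z')$ for a string $z'$ longer than $z$.
Then $xy=z'\ne z$, a contradiction. The argument used only that the long entry
of the triple is determined by the other two. In a group this holds for each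
entry, so the same pumping bounds $\ell(x)$ and $\ell(y)$.

Part (a) is the case of the triple $(x,x^{-1},e)$. For (b), insert factors
$e\in B_m$ to get exactly $2^k$ factors and use induction on $k$. The case
$k=0$ is trivial. For $k\geq1$ the two halves of the product lie in
$B_{m+(k-1)q}$, so the product lies in $B_{m+kq}$.
\end{proof}

Part (b) says that doubling the number of factors costs at most $q$ letters.
To see what this restricts, look at $\mathbb Z^r$ with the presentation by
stacked binary strings. The box $\{0,\dots,2^k-1\}^r$ has $2^{kr}$ points, and
they are strings of length at most $k+1$. Doubling the side of the box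
multiplies the number of points by $2^r$ and costs one letter. This is possible
only because there are at least $2^r$ letters, the columns of $r$ binary
digits. Over a fixed alphabet, and at a cost of $q$ letters per doubling, the
factor $2^r$ cannot exceed $(|\Sigma|+1)^q$.

\begin{proposition}\label{prop:rank}
Let $R=\lfloor q\log_2(|\Sigma|+1)\rfloor$. If $G$ has a subgroup isomorphic to
$\mathbb Z^r$, then $r\le R$.
\end{proposition}

\begin{proof}
Let $x_1,\dots,x_r$ be a basis of the subgroup, let
$m=\max(\ell(e),\ell(x_1),\dots,\ell(x_r))$, and fix $j$ with $2^j\ge r$. For
$k\ge0$ the $2^{kr}$ elements $x_1^{a_1}\cdots x_r^{a_r}$ with $0\le a_i<2^k$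
are distinct. Each is a product of at most $r2^k\le2^{j+k}$ elements of $B_m$,
so it lies in $B_{m+(j+k)q}$ by Lemma~\ref{lem:length}(b). By \eqref{eq:ball},
\[
kr\le\bigl(m+(j+k)q\bigr)\log_2(|\Sigma|+1).
\]
Here $m$ and $j$ do not depend on $k$. Dividing by $k$ and letting
$k\to\infty$ gives $r\le q\log_2(|\Sigma|+1)$.
\end{proof}

The constant $m$ depends on the subgroup and may be huge. It disappears only
because $k$ can be sent to infinity, that is, because the $x_i$ have infinite
order. For elements of order $2$ the box stops growing at side $2$, and no
bound follows; indeed the group in Example~\ref{ex:Z2} contains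
$(\mathbb Z/2)^r$ for every $r$. This is the point at which torsion escapes
the argument.

\section{Bounded rank gives bounded index}\label{sec:index}

We now make Theorem~\ref{thm:NT} uniform. A finitely generated virtually
abelian group acts by conjugation on a normal subgroup $\mathbb Z^s$ of finite
index, through a finite group of integer matrices. The order of such a group is
bounded by reduction modulo $3$. (Modulo $2$ the matrix $-I$ would be lost.)

\begin{lemma}\label{lem:GL}
A finite subgroup of $GL_s(\mathbb Z)$ has order at most $3^{s^2}$.
\end{lemma}

\begin{proof}
There are $3^{s^2}$ matrices of size $s\times s$ over $\mathbb Z/3$, so it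
suffices to show that the kernel of the reduction
$GL_s(\mathbb Z)\to GL_s(\mathbb Z/3)$ is torsion-free. Otherwise it contains
an element $g$ of prime order $p$. Write $g=I+3^ah$ with $a\ge1$ and $h$ an
integer matrix that is not $0$ modulo $3$. Then
\[
0=g^p-I=p\,3^ah+\binom p2 3^{2a}h^2+\dots+3^{pa}h^p .
\]
If $p\ne3$, all terms after the first are divisible by $3^{2a}$, hence by
$3^{a+1}$, so $3$ divides $ph$ and therefore $h$. If $p=3$, the equation reads
$0=3^{a+1}h+3^{2a+1}h^2+3^{3a}h^3$, and $2a+1\geq a+2$ and $3a\ge a+2$, so again
$3$ divides $h$. Both cases contradict the choice of $h$.
\end{proof}

The lemma bounds the index of the centralizer of $\mathbb Z^s$, not the index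
of $\mathbb Z^s$ itself. The centralizer need not be abelian, but Schur's
theorem confines its noncommutativity to a finite subgroup.

\begin{lemma}\label{lem:fg}
Let $F$ be a finitely generated virtually abelian group, and suppose that
$r\le R$ whenever $F$ has a subgroup isomorphic to $\mathbb Z^r$. Then $F$ has
a subgroup $N$ of index at most $3^{R^2}$ such that the torsion elements of $N$
form a finite subgroup $T$ and $N/T\cong\mathbb Z^s$ with $s\le R$.
\end{lemma}

\begin{proof}
Let $B$ be the core of an abelian subgroup of finite index. It is finitely
generated, so $B\cong\mathbb Z^s\times E$ with $E$ finite. The subgroup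
$A=\{b^{|E|}:b\in B\}$ is isomorphic to $\mathbb Z^s$, has finite index in $B$,
and is characteristic in $B$, hence normal in $F$. By hypothesis $s\le R$.

Conjugation gives a homomorphism
$F\to\operatorname{Aut}(A)\cong GL_s(\mathbb Z)$ with kernel $N=C_F(A)$. Since
$A\le N$, the image is finite, and $|F:N|\le3^{s^2}\le3^{R^2}$ by
Lemma~\ref{lem:GL}.

As $A$ is central of finite index in $N$, Theorem~\ref{thm:schur} shows that
$N'$ is finite. The abelian group $N/N'$ is finitely generated, so its torsion
subgroup is finite. Let $T$ be the preimage of that subgroup in $N$. Then $T$
is finite and normal in $N$, and $N/T$ is finitely generated, abelian and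
torsion-free. Every element of $T$ has finite order, and every element of
finite order in $N$ has trivial image in $N/T$; so $T$ is the set of torsion
elements of $N$. Finally $A\cap T=\{e\}$, so $A$ embeds in $N/T$ with finite
index, and $N/T\cong\mathbb Z^s$.
\end{proof}

For $F=\mathsf K^n$ and $A=C_n$ the proof gives $N=C_n$ and $T=\{e\}$. The next
proposition collects everything that the limit step needs to know about $G$.

\begin{proposition}\label{prop:local}
Let $G$ be a word automatic group. There are an integer $L$, subsets
$S_1,S_2,\dots$ of $G$ and subgroups $N_1,N_2,\dots$ of $G$ such that
\begin{enumerate}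
\item[(a)] each $g\in G$ lies in $S_n$ for all sufficiently large $n$;
\item[(b)] $S_n$ is covered by at most $L$ left cosets of $N_n$;
\item[(c)] the torsion elements of $N_n$ form a finite subgroup $T_n$, and
$N_n/T_n\cong\mathbb Z^s$ for some $s\le L$ depending on $n$.
\end{enumerate}
\end{proposition}

\begin{proof}
List the elements of $G$ as $g_1,g_2,\dots$, with repetitions if $G$ is finite,
and let $S_n=\langle g_1,\dots,g_n\rangle$. Then (a) holds. Each $S_n$ is
virtually abelian by Theorem~\ref{thm:NT} and satisfies the hypothesis of
Lemma~\ref{lem:fg} with the constant $R$ of Proposition~\ref{prop:rank}, which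
does not depend on $n$. Let $N_n\le S_n$ be given by Lemma~\ref{lem:fg} and put
$L=3^{R^2}\ge R$.
\end{proof}

\section{The limit step: proof of Theorems~\ref{thm:A} and~\ref{thm:C}}
\label{sec:limit}

The subgroups $N_n$ are finitely generated, so none of them has finite index
when $G$ is not finitely generated. They were chosen independently, so they
need not form a chain, and their union need not be a subgroup. What is uniform
is the number $L$ of cosets. We record in which coset each element lies and
pass to a subsequence along which this record stabilizes.

\begin{lemma}\label{lem:limit}
Let $G$ be a countable group with subsets $S_n$ and subgroups $N_n$ that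
satisfy (a) and (b) of Proposition~\ref{prop:local}. Then $G$ has a subgroup
$M$ of index at most $L$ such that every finite subset of $M$ is contained in
some $N_n$.
\end{lemma}

\begin{proof}
Write $S_n\subseteq x_{n,1}N_n\cup\dots\cup x_{n,L}N_n$, repeating cosets if
necessary. Define $c_n\colon G\to\{1,\dots,L\}$ so that
$g\in x_{n,c_n(g)}N_n$ for $g\in S_n$, and $c_n(g)=1$ for $g\notin S_n$. List
$G$ as $g_1,g_2,\dots$. By the pigeonhole principle there are infinite sets of
indices $I_1\supseteq I_2\supseteq\cdots$ such that $n\mapsto c_n(g_j)$ is
constant on $I_j$, with value $c(g_j)$ say. Choose $n_1<n_2<\cdots$ with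
$n_j\in I_j$. Then for each $g\in G$ we have $c_{n_j}(g)=c(g)$ for all large
$j$. Let
\[
M=\{g\in G:\ g\in N_{n_j}\text{ for all sufficiently large }j\}.
\]
A finite subset of $M$ lies in $N_{n_j}$ for all large $j$. In particular, if
$g,h\in M$ then $gh^{-1}\in N_{n_j}$ for all large $j$; as $e\in M$, the set
$M$ is a subgroup. Suppose $c(g)=c(h)=i$. For all large $j$ both $g$ and $h$
lie in $S_{n_j}$, by (a), and hence in $x_{n_j,i}N_{n_j}$, so
$g^{-1}h\in N_{n_j}$. Thus $gM=hM$. Since $c$ takes at most $L$ values, $M$ has
at most $L$ left cosets.
\end{proof}

Each property claimed in Theorem~\ref{thm:C} involves finitely many elements at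
a time, so it passes from the groups $N_n$ to the limit.

\begin{proof}[Proof of the first sentence of Theorem~\ref{thm:C}]
Let $M_1$ be the subgroup given by Lemma~\ref{lem:limit} for the data of
Proposition~\ref{prop:local}, and let $T_\infty$ be the set of torsion elements
of $M_1$. For every $n$, an element of $M_1\cap N_n$ lies in $T_\infty$ if and
only if it lies in $T_n$.

\emph{$T_\infty$ is a locally finite normal subgroup of $M_1$.} A finite subset
of $T_\infty$ lies in some $N_n$, hence in the finite group $T_n$. The subgroup
it generates is therefore finite; it lies in $M_1$ and consists of torsion
elements, so it lies in $T_\infty$. Thus $T_\infty$ is a locally finite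
subgroup. It is normal because conjugation preserves the order of an element.

\emph{$M_1/T_\infty$ is torsion-free abelian.} Given $g,h\in M_1$, choose $n$
with $g,h\in N_n$. Since $N_n/T_n$ is abelian, $[g,h]\in T_n$, so
$[g,h]\in T_\infty$. If $g^k\in T_\infty$ with $k\ge1$, then $g$ has finite
order, so $g\in T_\infty$.

\emph{$M_1/T_\infty$ has rank at most $L$.} Given $g_1,\dots,g_{L+1}\in M_1$,
choose $n$ with all $g_i\in N_n$. Since $N_n/T_n\cong\mathbb Z^s$ with
$s\le L$, there are integers $k_i$, not all $0$, with
$g_1^{k_1}\cdots g_{L+1}^{k_{L+1}}\in T_n$. This element lies in $M_1$, hence
in $T_\infty$. So the images of the $g_i$ are not independent.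

Let $M$ be the core of $M_1$ in $G$ and $T=T_\infty\cap M$. Then $T$ is the set
of torsion elements of $M$, and it is a locally finite subgroup. It is
characteristic in the normal subgroup $M$, hence normal in $G$. The quotient
$M/T$ embeds in $M_1/T_\infty$, so it is torsion-free abelian of rank at
most~$L$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $G$ is torsion-free then $T=\{e\}$, so $M$ is an abelian subgroup of finite
index and finite rank.
\end{proof}

Torsion-freeness is used at this point only. At the other extreme, for
$G=E_p$ or $H_p$ one may take $M=T=G$: a finitely generated subgroup is a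
virtually abelian torsion group by Theorem~\ref{thm:NT}, hence finite. Note
also that for torsion-free $G$ the subgroup $M_1$ is itself abelian, of index
at most $3^{R^2}$. This bound depends on $q$ and $|\Sigma|$, as
Theorem~\ref{thm:B}(3) requires.

It remains to treat the case in which $T$ is finite. An extension of a finite
group by an abelian group need not be virtually abelian: in $E_p$ the subgroup
$\langle z\rangle$ is finite and central, and $E_p/\langle z\rangle$ is abelian
because the images of the generators commute. What saves us is that $M/T$ is
torsion-free of finite rank, through the following count.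

\begin{lemma}\label{lem:mA}
If $A$ is a torsion-free abelian group of finite rank $s$, written additively,
and $m\ge1$, then $|A/mA|\le m^s$.
\end{lemma}

\begin{proof}
Suppose $m^s+1$ elements of $A$ are pairwise distinct modulo $mA$. They
generate a subgroup $F\cong\mathbb Z^{s'}$ with $s'\le s$, and they are
pairwise distinct modulo $mF\subseteq mA$. This contradicts
$|F/mF|=m^{s'}\le m^s$.
\end{proof}

\begin{proof}[Proof of the second sentence of Theorem~\ref{thm:C}]
First, if the finite subgroups of $G$ have order at most $b$, then every
locally finite subgroup is finite: $b+1$ distinct elements of it would generate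
a finite subgroup of order greater than $b$. So assume that all locally finite
normal subgroups of $G$ are finite. Then $T$ is finite.

We pass to a subgroup of finite index in which commutators are central. Let
$P=C_M(T)$, the kernel of the conjugation action of $M$ on $T$. It has finite
index in $M$ because $\operatorname{Aut}(T)$ is finite. Let $U=T\cap P$, which
is central in $P$, and let $m=|U|$. The group $A=P/U$ embeds in $M/T$, so it is
torsion-free abelian of finite rank. For $x,y\in P$ the commutator $[x,y]$ lies
in $U$. From $y^{-1}xy=x[x,y]$ and the centrality of $[x,y]$ we get
\[
y^{-1}x^my=x^m[x,y]^m=x^m .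
\]
Thus $x^m\in Z(P)$ for all $x\in P$. Since also $U\le Z(P)$, the group $P/Z(P)$
is a quotient of $A$ in which all $m$-th powers are trivial, that is, a
quotient of $A/mA$. It is finite by Lemma~\ref{lem:mA}. So $Z(P)$ is an abelian
subgroup of finite index in $P$, hence in $G$.
\end{proof}

\section{The largest abelian subgroup of finite index}\label{sec:largest}

The subgroup $M$ depends on many choices, and nothing in its construction makes
it regular. Its centralizer has neither defect. The reason is that roots are
unique in a torsion-free abelian group.

\begin{lemma}\label{lem:roots}
Let $A$ be a torsion-free abelian normal subgroup of a group $G$, and let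
$g\in G$ and $a\in A$. If $g$ commutes with $a^k$ for some $k\ge1$, then $g$
commutes with $a$.
\end{lemma}

\begin{proof}
Both $a$ and $a'=g^{-1}ag$ lie in $A$, and $(a')^k=g^{-1}a^kg=a^k$. So
$(a'a^{-1})^k=e$ in the abelian group $A$, and $a'=a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
By Theorem~\ref{thm:C}, $G$ has a normal abelian subgroup $M$ of finite index
and finite rank $r$. Let $m_1,\dots,m_r$ be a maximal independent set in $M$
and put $C=C_G(m_1,\dots,m_r)$.

\emph{$C=C_G(M)$.} Let $g\in C$ and $m\in M$. Some power $m^k$ with $k\ge1$ lies
in $\langle m_1,\dots,m_r\rangle$, so $g$ commutes with $m^k$, and with $m$ by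
Lemma~\ref{lem:roots}. Hence $C\le C_G(M)$, and the reverse inclusion holds
because $m_i\in M$. It follows that $C$ is normal in $G$ and contains $M$; in
particular $m_1,\dots,m_r\in C$ and $C$ has finite index.

\emph{$C$ is abelian of rank $r$.} The subgroup $M$ is central of finite index
in $C$. By Theorem~\ref{thm:schur}, $C'$ is finite, hence trivial since $G$ is
torsion-free. The rank of $C$ equals that of its subgroup $M$ of finite index.

\emph{$C_G(C)=C$.} Since $C$ is abelian and contains $M$, we have
$C\le C_G(C)\le C_G(M)=C$. So the conjugation action of $G$ on $C$ has kernel
$C$, and $G/C$ acts faithfully on $C$. Automorphisms of $C$ extend linearly to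
$C\otimes\mathbb Q\cong\mathbb Q^r$, which contains $C$. Hence $G/C$ embeds in
$GL_r(\mathbb Q)$.

\emph{$C$ is largest.} Let $B$ be abelian of finite index, $b\in B$ and
$c\in C$. Some power $c^k$ with $k\ge1$ lies in $B$ and so commutes with $b$.
By Lemma~\ref{lem:roots}, $b$ commutes with $c$. Hence $b\in C_G(C)=C$.

\emph{$C$ is regular.} It is defined by the formula
$\bigwedge_{i\le r}xm_i=m_ix$ with parameters $m_1,\dots,m_r$. The formula has
finitely many conjuncts because the rank is finite. Theorem~\ref{thm:KN}
applies in any word automatic presentation of $G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]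
Let $G$ be torsion-free and word automatic, let $C$ be as in part (1), and let
$t_1,\dots,t_k$ be any transversal. The domain $C$ is regular. The graph of the
multiplication on $C$ and the graphs of the maps $\varphi_i$ are definable in
$G$ with parameters $m_1,\dots,m_r,t_1,\dots,t_k$, so they are regular by
Theorem~\ref{thm:KN}. Hence $(C;\cdot,\varphi_1,\dots,\varphi_k)$ is word
automatic.

Conversely, let $C$ and $t_1,\dots,t_k$ be as in the statement. Each element of
$G$ is uniquely $ct_i$ with $c\in C$. Write $t_it_j=f_{ij}t_{\pi(i,j)}$ with
$f_{ij}\in C$ and $\pi(i,j)\in\{1,\dots,k\}$. Then for $c,d\in C$,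
\[
(ct_i)(dt_j)=c\,(t_idt_i^{-1})\,t_it_j
=\bigl(c\,\varphi_i(d)\,f_{ij}\bigr)\,t_{\pi(i,j)} .
\]
Let $w_c$ be the string that represents $c$, add new letters $1,\dots,k$ to the
alphabet, and represent $ct_i$ by the string $i\,w_c$. These strings form a
regular language. For each pair $i,j$ the relation
\[
R_{ij}=\{(c,d,a)\in C^3:\ a=c\,\varphi_i(d)\,f_{ij}\}
\]
is definable in $(C;\cdot,\varphi_1,\dots,\varphi_k)$ with the parameter
$f_{ij}$, so it is regular by Theorem~\ref{thm:KN}. The stack of a triple
$(ct_i,dt_j,at_l)$ is the column $(i,j,l)$ followed by the stack of
$(w_c,w_d,w_a)$, and the triple lies in the graph of the multiplication if and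
only if $l=\pi(i,j)$ and $(c,d,a)\in R_{ij}$. An automaton reads the first
column, rejects unless $l=\pi(i,j)$, and continues as the automaton for
$R_{ij}$. So $G$ is word automatic. This direction uses neither
torsion-freeness nor finite rank.
\end{proof}

\section{A second proof of the local step, by approximate groups}
\label{sec:approx}

Proposition~\ref{prop:rank} used only the absolute bound \eqref{eq:ball} on the
size of the balls $B_n$. The automata give more: the ratio $|B_{n+j}|/|B_n|$ is
bounded, so the balls are finite sets that grow by a bounded factor under
multiplication. The structure theorem for such sets yields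
Proposition~\ref{prop:local} by a different route, in which finite-by-nilpotent
subgroups appear first and Theorem~\ref{thm:NT} serves only to pass from
nilpotent to abelian.

For subsets $X,A$ of a group, let $XA=\{xa:x\in X,\ a\in A\}$, let $A^k$ be the
set of products of $k$ elements of $A$, and let $A^{-1}=\{a^{-1}:a\in A\}$. A
finite subset $A$ is a \emph{$K$-approximate group} if $e\in A=A^{-1}$ and
$A^2\subseteq XA$ for some $X=X^{-1}\subseteq A^3$ with $|X|\le K$. A finite
subgroup is a $1$-approximate group, with $X=\{e\}$. The box
$\{-n,\dots,n\}^r\subseteq\mathbb Z^r$ is a $2^r$-approximate group, with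
$X=\{-n,n\}^r$. The following is the main theorem of Breuillard, Green and Tao.
The rank of a finitely generated group is here its least number of generators.

\begin{theorem}[{\cite[Theorem~1.6]{BGT}}]\label{thm:BGT}
For every $K$ there is $L=L(K)$ with the following property. If $A$ is a
$K$-approximate group in a group $G$, then there are a subgroup $N\le G$ and a
finite normal subgroup $H$ of $N$ such that $A$ is covered by at most $L$ left
cosets of $N$, and $N/H$ is nilpotent and finitely generated, of rank and class
at most $L$.
\end{theorem}

The theorem controls the number of cosets and the quotient $N/H$, but not the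
finite group $H$. It cannot: the subgroups $\langle x_0,\dots,x_n\rangle$ of
$E_p$ are finite, so they are $1$-approximate groups that exhaust $E_p$, and for
them the conclusion holds with $N=H$.

Keep the notation of Section~\ref{sec:rank}, and let $t$ be the number of
states of a deterministic automaton for the domain $D$. The language $D$ may be
sparse, so an upper bound for $|B_{n+j}|$ such as \eqref{eq:ball} does not bound
the ratio. Instead we map $B_{n+j}$ to $B_n$ with bounded fibers, by cutting a
long string and completing it to a short element of $D$.

\begin{lemma}\label{lem:ratio}
For each $j\ge0$ there is a constant $\kappa_j$ with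
$|B_{n+j}|\le\kappa_j|B_n|$ for all $n\ge t$.
\end{lemma}

\begin{proof}
Define $f\colon B_{n+j}\to B_n$ as follows. If $\ell(w)\le n$, let $f(w)=w$. If
$\ell(w)>n$, write $w=uv$ as a concatenation of strings with $\ell(u)=n-t$. From
the state reached after reading $u$, the string $v$ leads to an accepting
state. A shortest string $v'$ with this property repeats no state, so
$\ell(v')<t$. Then $uv'\in D$ and $\ell(uv')<n$; let $f(w)=uv'$. If $f(w)=y$,
then either $w=y$, or $w=uv$ where $u$ is the prefix of $y$ of length $n-t$ and
$\ell(v)\le t+j$. So each fiber of $f$ has at most
$\kappa_j=1+\sum_{i=0}^{t+j}|\Sigma|^i$ elements.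
\end{proof}

The ball $B_n$ need not be symmetric, so we add inverses. Small growth of
$A^5$ relative to $A$ then gives a covering of $A^4$ by few translates of
$A^2$, and it is $A^2$ rather than $A$ that is an approximate group.

\begin{lemma}\label{lem:approx}
Let $n_0=\max(\ell(e),t)$ and $K=2\kappa_{4q}$. For $n\ge n_0$ the set
$(B_n\cup B_n^{-1})^2$ is a $K$-approximate group that contains $B_n$.
\end{lemma}

\begin{proof}
Let $A=B_n\cup B_n^{-1}$ and $S=A^2$. Then $e\in A=A^{-1}$, so $e\in S=S^{-1}$
and $B_n\subseteq A\subseteq S$. By Lemma~\ref{lem:length}(a),
$A\subseteq B_{n+q}$. By Lemma~\ref{lem:length}(b) with $k=3$,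
$A^5\subseteq B_{n+4q}$. Lemma~\ref{lem:ratio} gives
$|A^5|\le\kappa|B_n|\le\kappa|A|$ with $\kappa=\kappa_{4q}$.

Let $Y\subseteq A^4$ be maximal such that the sets $yA$, $y\in Y$, are pairwise
disjoint. These sets lie in $A^5$ and have $|A|$ elements each, so
$|Y|\,|A|\le|A^5|$ and $|Y|\le\kappa$. Let $w\in A^4$. Then $wA$ meets $yA$ for
some $y\in Y$: take $y=w$ if $w\in Y$, and use maximality otherwise. Hence
$w\in yAA^{-1}=yS$. Thus $S^2=A^4\subseteq YS$. The set $X=Y\cup Y^{-1}$ is
symmetric, has at most $K$ elements, lies in $A^4\subseteq A^6=S^3$, and
satisfies $S^2\subseteq XS$.
\end{proof}

Theorem~\ref{thm:BGT} produces nilpotent groups and Theorem~\ref{thm:NT}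
virtually abelian ones. In the absence of torsion the two properties together
give commutativity: conjugation on a normal abelian subgroup of finite index is
unipotent by the first and of finite order by the second.

\begin{lemma}\label{lem:nilp}
A finitely generated torsion-free nilpotent group $F$ that is virtually abelian
is abelian.
\end{lemma}

\begin{proof}
Let $B$ be a normal abelian subgroup of finite index. It is finitely generated
and torsion-free, so $B\cong\mathbb Z^s$. Let $x\in F$, and let $u$ be the
linear map on $B\otimes\mathbb Q$ induced by $b\mapsto x^{-1}bx$. In additive
notation $[b,x]=b^{-1}x^{-1}bx$ is $(u-1)b$. If $F$ has class $c$, the $c$-fold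
commutator $[b,x,\dots,x]$ is trivial, so $(u-1)^c=0$. Some power $x^m$ with
$m\ge1$ lies in $B$, so $u^m=1$. The minimal polynomial of $u$ divides both
$(\lambda-1)^c$ and $\lambda^m-1$, and $1$ is a simple root of $\lambda^m-1$
over $\mathbb Q$. Hence $u=1$, and $x$ centralizes $B$. So $B\le Z(F)$, the
group $F'$ is finite by Theorem~\ref{thm:schur}, and $F'$ is trivial since $F$
is torsion-free.
\end{proof}

\begin{proof}[Second proof of Proposition~\ref{prop:local}]
For $n\ge1$ let $S_n=(B_{n_0+n}\cup B_{n_0+n}^{-1})^2$. By
Lemma~\ref{lem:approx} each $S_n$ is a $K$-approximate group, with $K$
independent of $n$, and $g\in S_n$ as soon as $n_0+n\ge\ell(g)$. This is (a).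
Let $L=L(K)$, and let $H_n\trianglelefteq N_n$ be given by
Theorem~\ref{thm:BGT} for $S_n$. Then (b) holds.

For (c), recall that the torsion elements of a finitely generated nilpotent
group form a finite normal subgroup with torsion-free quotient. Let $T_n$ be
the preimage in $N_n$ of this subgroup of $N_n/H_n$. Then $T_n$ is finite and
normal in $N_n$, and $N_n/T_n$ is a torsion-free nilpotent group generated by
at most $L$ elements. As $T_n$ is finite and $N_n/T_n$ is torsion-free, $T_n$
is the set of torsion elements of $N_n$. The group $N_n$ is finitely generated,
because $H_n$ is finite and $N_n/H_n$ is finitely generated. So $N_n$ is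
virtually abelian by Theorem~\ref{thm:NT}, and so is its quotient $N_n/T_n$. By
Lemma~\ref{lem:nilp}, $N_n/T_n$ is abelian. Being torsion-free and generated by
at most $L$ elements, it is isomorphic to $\mathbb Z^s$ with $s\le L$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGT}
Breuillard, Green and Tao,
\emph{The structure of approximate groups},
Publ. Math. IH\'ES 116 (2012).

\bibitem{NS}
Andre Nies and Frank Stephan,
\emph{Word automatic groups of nilpotency class 2},
arXiv:2302.12446 (2023).

\end{thebibliography}
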